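# Groups with uniformly almost flat finite quotients: virtual nilpotency and the bound $\alpha\,h(G)\le 1$

## 1. The subgroup $L=\gamma_{c+1}(E)$ and the inequality $|G/N|\le C\exp(G/NL)^d$

Let $G$ be a group with a finite symmetric generating set $S$ containing $1$. Write $\mathbb N=\{1,2,3,\dots\}$ and $S^n=\{s_1\cdots s_n:s_i\in S\}$, and write $N\trianglelefteq_f G$ for "$N$ is a normal subgroup of finite index". For such $N$ let
$$\operatorname{diam}(G/N)=\operatorname{diam}_S(G/N)=\min\{n\in\mathbb N: S^nN=G\}\ \ge 1 .$$
The exponent $\exp(X)$ of a finite group $X$ is the least $e\ge1$ with $x^e=1$ for all $x\in X$.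

The proof turns on one normal subgroup. Take integers $k,c\ge 1$, let $E$ be the intersection of all subgroups of $G$ of index at most $k$, and put
$$L=\gamma_{c+1}(E).$$
A finitely generated group has only finitely many subgroups of index at most $k$, so $E$ is normal of finite index. The group $E/L$ is nilpotent, so $G/L$ is virtually nilpotent.

**Proposition 1.** Let $d\ge1$ be real and $\varepsilon>0$, and suppose $\operatorname{diam}(G/N)\ge\varepsilon|G/N|^{1/d}$ for all $N\trianglelefteq_fG$. Then $k$ and $c$ can be chosen, depending only on $d$, so that for some constant $C$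
$$|G/N|\le C\exp(G/NL)^d\qquad\text{for all }N\trianglelefteq_f G. \tag{1}$$

The proof is in Section 5. What is (1) for? The hypothesis concerns diameters, which are hard to control from above. Inequality (1) replaces the diameter by the exponent, and only the exponent of the quotient $G/NL$ of the virtually nilpotent group $G/L$ counts. So if $G$ has a quotient $\Gamma$ with finite quotients $\Gamma/N$ that are large while the exponent of $\Gamma$ modulo $N$ and modulo the image of $L$ is small, we have a contradiction. The proof below is a sequence of such contradictions: against large non-abelian chief factors, against solvable linear groups of large derived length, against infinite modules, and finally against a $p$-adic semisimple Lie algebra. What remains is a virtually nilpotent group.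

## 2. Uniformly almost flat quotients, Hirsch length, and the theorem

**Definition.** Let $\alpha\in(0,1]$. A finitely generated group $G$ has *uniformly $\alpha$-almost flat quotients* if there is $\varepsilon>0$ such that $\operatorname{diam}_S(G/N)\ge\varepsilon[G:N]^\alpha$ for every $N\trianglelefteq_f G$.

This does not depend on $S$: if $S'$ is another generating set of the same kind and $S'\subseteq S^a$, then $\operatorname{diam}_S\le a\operatorname{diam}_{S'}$. With $d=1/\alpha$ the condition reads
$$|G/N|\le\varepsilon^{-d}\operatorname{diam}(G/N)^d\qquad(N\trianglelefteq_f G). \tag{2}$$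

Recall that a group is *virtually nilpotent* if it has a nilpotent subgroup of finite index. The *Hirsch length* $h(G)$ of a finitely generated virtually nilpotent group is the number of infinite factors in a subnormal series with cyclic factors of a nilpotent subgroup of finite index. It is invariant under passing to finite-index subgroups and additive in extensions. For example, $h(\mathbb Z^n)=n$, and the Heisenberg group of integral unitriangular $3\times3$ matrices has $h=3$.

The problem comes from David Guo and Matthew Tointon, "Residually finite groups with uniformly almost flat quotients", arXiv:2410.23035 (2024). A known result of Khukhro and Valette says that a finitely generated infinite residually finite group with uniformly almost flat quotients (that is, uniformly $\alpha$-almost flat for some $\alpha$) has a finite-index subgroup $H$ that surjects onto $\mathbb Z$. The question is what happens to the exponent when one passes to the kernel of such a surjection.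

**Conjecture.** Let $d\in\mathbb N$, $d\ge2$. Suppose $G$ is a finitely generated infinite residually finite group with uniformly $(1/d)$-almost flat quotients, and $H$ is a finite-index subgroup with a quotient $H/K\cong\mathbb Z$. Then $K$ is finitely generated and has uniformly $(1/(d-1))$-almost flat quotients.

We shall prove the conjecture, as a consequence of the following theorem.

**Theorem 2.** Let $G$ be a finitely generated residually finite group and $\alpha\in(0,1]$. Then $G$ has uniformly $\alpha$-almost flat quotients if and only if $G$ is virtually nilpotent and $\alpha\,h(G)\le1$. (For "if", residual finiteness is not needed.)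

**Deduction of the conjecture from Theorem 2.** Take $\alpha=1/d$. Then $G$ is virtually nilpotent with $h(G)\le d$. As a subgroup of a finitely generated virtually nilpotent group, $K$ is finitely generated and virtually nilpotent. Also $h(K)=h(H)-h(\mathbb Z)=h(G)-1\le d-1$. So $\frac1{d-1}h(K)\le1$ and $\frac1{d-1}\in(0,1]$, and the "if" part applies to $K$.

### Four examples by hand

*The group $\mathbb Z^2$.* Let $S$ consist of $0$ and the vectors $\pm e_1,\pm e_2$. If $D=\operatorname{diam}(\mathbb Z^2/N)$, then $[\mathbb Z^2:N]\le|S^D|\le(2D+1)^2\le9D^2$, so $\alpha=\frac12$ is allowed. Conversely $(\mathbb Z/m)^2$ has order $m^2$ and diameter at most $m$ (for $m\ge2$), so no $\alpha>\frac12$ is allowed.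

*The Heisenberg group.* Let $x,y$ be the standard generators, $z=[x,y]$ (central), $S=\{1,x^{\pm1},y^{\pm1},z^{\pm1}\}$. The quotient modulo $m$ has order $m^3$, and each element is $x^ay^bz^c$ with $0\le a,b,c<m$, so the diameter is at most $3m$. Hence $\alpha\le\frac13$. Is $\frac13$ allowed? Counting as for $\mathbb Z^2$ does not show it. Indeed, for $0\le c\le D^2$ write $c=Dq+r$ with $0\le r<D$. Then $z^c=[x^D,y^q]z^r$, so all $x^ay^bz^c$ with $0\le a,b\le D$ and $0\le c\le D^2$ lie in $S^{10D}$. Thus $|S^{10D}|\ge D^4$, and comparing $[G:N]$ with $|S^D|$ can give at best $\alpha=\frac14$. What rescues $\frac13$ is that $N$ is *normal*: if $u\in N$ maps to $(a,b)\in\mathbb Z^2$, then $[u,x]$ and $[u,y]$ lie in $N$, and they are $z^{\mp b}$ and $z^{\pm a}$. So once $N$ contains an element whose image in $\mathbb Z^2$ is nonzero of size $O(D)$, it contains a nontrivial central element of size $O(D)$, not just $O(D^2)$. This is the mechanism of Proposition 5. The conjecture can be seen here: $d=3$, and the kernel of $x^ay^bz^c\mapsto a$ is $K=\langle y,z\rangle\cong\mathbb Z^2$, with exponent $\frac12$.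

*The lamplighter group $C_2\wr\mathbb Z$.* It maps onto $C_2\wr C_m$, of order $m2^m$. With one lamp generator and one shift generator, walk once around the cycle switching lamps, then walk to the final position: the diameter is at most $3m$. So no $\alpha>0$ works.

*The group $\mathbb Z^2\rtimes\langle t\rangle$, $t=\begin{pmatrix}1&1\\1&0\end{pmatrix}$.* Let $F_m$ be the Fibonacci numbers, $m\ge3$ and $n=F_m$. Then $t^m=\begin{pmatrix}F_{m+1}&F_m\\F_m&F_{m-1}\end{pmatrix}\equiv F_{m-1}I\pmod n$, and taking determinants, $F_{m-1}^2\equiv(-1)^m$. So $t^{4m}\equiv I\pmod n$. With $A=\mathbb Z^2$ and $N=nA\langle t^{4m}\rangle$, which is normal, the quotient $\Gamma/N$ has order $4mF_m^2$, exponential in $m$, while $\Gamma/NA$ is cyclic of order $4m$. Thus an inequality $|\Gamma/N|\le C\exp(\Gamma/NA)^d$ is impossible. In Section 9 we shall meet such inequalities and refute them in general.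

### A direct attempt on the conjecture

Suppose $G=H=K\rtimes\langle t\rangle$ with $K$ generated by a finite symmetric set $S_K\ni1$. Let $N\trianglelefteq_fK$ be normalized by $t$, let $e$ be the order of the automorphism of $K/N$ induced by $t$, and $D_K=\operatorname{diam}_{S_K}(K/N)$. For $m\ge1$ the subgroup $N\langle t^{em}\rangle$ is normal in $H$, and the quotient has order $|K/N|em$. Its diameter with respect to $S_K\cup\{t^{\pm1}\}$ is at most $D_K+em$. If $e\le D_K$, choose $m=\lfloor D_K/e\rfloor$, so that $D_K/2\le em\le D_K$. Then (2) gives $|K/N|\,D_K/2\le\varepsilon^{-d}(2D_K)^d$, hence $|K/N|\le C D_K^{d-1}$, exactly the exponent that we want.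

The argument stops in three places. It presupposes that $K$ is finitely generated. Nothing in it bounds $e$ by $D_K$. And a general $N\trianglelefteq_fK$ is not normalized by $t$; replacing it by $N_0=\bigcap_iN^{t^i}$ gives a lower bound for $\operatorname{diam}(K/N_0)$, which is at least $\operatorname{diam}(K/N)$, so the inequality points the wrong way. We therefore determine the structure of $G$ first.

## 3. Conventions and facts on virtually nilpotent groups

From here on, $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy$, $G^m=\langle g^m:g\in G\rangle$, $M'=[M,M]$, $G^{(i)}$ is the $i$-th derived subgroup, and $\operatorname{dl}$ is the derived length. The letter $C$ denotes constants independent of $N$, possibly different at each occurrence. We use the following standard facts.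

1. Subgroups, quotients and finite direct products of virtually nilpotent groups are virtually nilpotent. A finitely generated virtually nilpotent group is finitely presented and residually finite, its subgroups are finitely generated, and it has a torsion-free nilpotent normal subgroup of finite index. It is finite if it has finite exponent or Hirsch length $0$.
2. A finitely generated nilpotent group is a product $\langle g_1\rangle\cdots\langle g_l\rangle$ of cyclic subgroups, and its elements of finite order form a finite subgroup. If it is torsion-free, the factors of its upper central series are torsion-free, so refining that series gives a central series with infinite cyclic factors.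
3. An infinite finitely generated nilpotent group $U$ has a central element of infinite order. Otherwise its center, being finitely generated abelian, is finite, of exponent $e$ say; since $x\mapsto(u\mapsto[x,u])$ embeds $Z_{i+1}/Z_i$ in $\operatorname{Hom}(U,Z_i/Z_{i-1})$, all upper central factors have exponent dividing $e$, so $U$ has finite exponent and is finite.
4. If $J\trianglelefteq\Gamma$ is finite and $\Gamma/J$ is virtually nilpotent, then so is $\Gamma$. Let $U/J$ be nilpotent of finite index in $\Gamma/J$, and $V=U\cap C_\Gamma(J)$, which has finite index. Then $V\cap J$ is central in $V$ and $V/(V\cap J)$ embeds in $U/J$, so $V$ is nilpotent.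
5. (P. Hall) If $R$ is a commutative noetherian ring and $U$ is polycyclic, then $R[U]$ is noetherian.

## 4. Powers in nilpotent groups, and diameters of quotients of virtually nilpotent groups

In a non-abelian nilpotent group, a product of $n$-th powers need not be an $n$-th power. The next lemma says that it is one if we start from $\lambda n$-th powers for a suitable fixed $\lambda$.

**Lemma 3.** Let $\lambda_c=\prod_{j=2}^cj!$. If $X$ is nilpotent of class at most $c$ $(c\ge1)$, then every element of $X^{\lambda_cn}$ is an $n$-th power in $X$.

**Proof.** Induct on $c$; for $c=1$ the group is abelian, $\lambda_1=1$, and the claim is clear. Let $c\ge2$, $q'=\lambda_{c-1}n$ and $q=\lambda_cn=c!\,q'$. The Hall–Petrescu formula gives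
$$x^qy^q=(xy)^q\,c_2^{\binom q2}\cdots c_c^{\binom qc},\qquad c_i\in\gamma_i(X).$$
Since $\binom qi=\frac qi\binom{q-1}{i-1}$ and $i\mid c!$, we have $q'\mid\binom qi$ for $2\le i\le c$. So $x^qy^q=(xy)^qw'$ with $w'$ a product of $q'$-th powers of elements of $\gamma_2(X)$.

We claim that $x_1^q\cdots x_s^q=g^qw$ with $g=x_1\cdots x_s$ and $w$ again such a product. Passing from $s$ to $s+1$, write $g^qw\,x_{s+1}^q=g^qx_{s+1}^q\,w^{x_{s+1}^q}$. Conjugates of $q'$-th powers of elements of $\gamma_2(X)$ are of the same kind, and $g^qx_{s+1}^q=(gx_{s+1})^qw'$.

Let $M=\langle g,\gamma_2(X)\rangle$. Modulo $\gamma_3(X)$ it is generated by $g$ and a central subgroup, so it is abelian modulo $\gamma_3(X)$, that is, $\gamma_2(M)\le\gamma_3(X)$. Inductively $\gamma_i(M)\le\gamma_{i+1}(X)$ for $i\ge2$, so $\gamma_c(M)=1$ and $M$ has class at most $c-1$. Now $g^qw\in M^{q'}$, because $g^q=(g^{c!})^{q'}$. As $q'=\lambda_{c-1}n$, the induction hypothesis for $M$ shows that $g^qw$ is an $n$-th power. Every element of $X^q$ has the form $x_1^q\cdots x_s^q$. $\square$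

**Corollary 4.** If $U$ is finitely generated torsion-free nilpotent of class at most $c$, then $|U:U^{\lambda_cn}|\ge n^{h(U)}$.

**Proof.** Let $U=U_1>\dots>U_{h+1}=1$ be a central series with infinite cyclic factors. Each $U/U_i$ has such a series too, so it is torsion-free. Put $W=U^{\lambda_cn}$. If $u\in W\cap U_i$, then $u=v^n$ by Lemma 3, and $v\in U_i$ because $U/U_i$ is torsion-free. So the image of $W\cap U_i$ in $U_i/U_{i+1}\cong\mathbb Z$ lies in $n(U_i/U_{i+1})$ and has index at least $n$. Multiplying over $i$ gives $|U:W|\ge n^h$. $\square$

We can now prove the "if" half of Theorem 2.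

**Proposition 5.** Let $K$ be finitely generated virtually nilpotent, $h=h(K)$. If $h\ge1$, then $[K:N]\le C\operatorname{diam}(K/N)^h$ for all $N\trianglelefteq_fK$. Hence $K$ has uniformly $\alpha$-almost flat quotients whenever $\alpha\in(0,1]$ and $\alpha h\le1$.

**Proof.** *The second statement follows from the first.* If $h=0$, then $K$ is finite and $\operatorname{diam}(K/N)\ge1\ge|K|^{-\alpha}[K:N]^\alpha$. If $h\ge1$, then $\operatorname{diam}(K/N)\ge C^{-1/h}[K:N]^{1/h}\ge C^{-1/h}[K:N]^\alpha$, since $\alpha\le1/h$ and $[K:N]\ge1$. Now let $h\ge1$.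

**Step 1: pass to a nilpotent subgroup without losing more than a constant factor in the diameter.** Let $S$ be the generating set of $K$, let $U\trianglelefteq_fK$ be nilpotent of index $b$, let $\mathcal T\ni1$ be a right transversal, and let $Y$ be the finite set of Schreier generators of $U$ (the elements $ts t'^{-1}\in U$ with $t,t'\in\mathcal T$, $s\in S$), made symmetric and with $1$ adjoined. Rewriting $s_1\cdots s_D$ letter by letter, starting from $1\in\mathcal T$, as $t_{i-1}s_i=y_it_i$, we get $S^D\subseteq Y^D\mathcal T$.

Let $D=\operatorname{diam}(K/N)$ and $N_U=N\cap U$. If $u\in U$, then $u=ytn$ with $y\in Y^D$, $t\in\mathcal T$, $n\in N$, so $tn\in U$. For each $t$ that occurs fix $n_t\in N$ with $u_t=tn_t\in U$. Then $n_t^{-1}n=u_t^{-1}(tn)\in U\cap N=N_U$ and $u\in Y^Du_tN_U$. Consider the graph on $U/N_U$ with edges $x\sim yx$ ($y\in Y$). It is connected, since $Y$ generates $U$, and we have just covered it by at most $b$ balls of radius $D$. Two vertices in one ball are at distance at most $2D$, so a geodesic has at most $2D+1$ vertices in each ball and at most $b(2D+1)$ vertices altogether. Hence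 $U=Y^{D'}N_U$ with $D'=b(2D+1)\le3bD$.

**Step 2: use normality of $N_U$ to find short elements of $N_U$ in every lower central factor.** Let $\Lambda$ be the image of $N_U$ in $U^{ab}$. Choosing coset representatives of $N_U$ in $Y^{D'}$, Schreier's lemma says that $N_U$ is generated by elements of $Y^{2D'+1}$, so $\Lambda$ is generated by their images. Let $A_i=\gamma_i(U)/\gamma_{i+1}(U)$, of rank $h_i$, so $\sum_ih_i=h$. The iterated commutator induces a surjection $(U^{ab})^{\otimes i}\to A_i$. Let $\Lambda_i$ be the image of $\Lambda\otimes(U^{ab})^{\otimes(i-1)}$. As $\Lambda\ge e\,U^{ab}$ for some $e\ge1$, we have $\Lambda_i\ge eA_i$, so $\Lambda_i$ has finite index in $A_i$. It lies in the image of $N_U\cap\gamma_i(U)$, because $[x,u_2,\dots,u_i]\in N_U\cap\gamma_i(U)$ for $x\in N_U$.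

**Step 3: bound the indices.** $\Lambda_i$ is generated by the images of $\lambda\otimes y_2\otimes\cdots\otimes y_i$ with $\lambda$ one of the generators of $\Lambda$ above and $y_j\in Y$. Such a $\lambda$ is a sum of at most $2D'+1$ images of elements of $Y$. So in $A_i/\mathrm{tor}\cong\mathbb Z^{h_i}$ these generators are sums of at most $2D'+1$ vectors from a fixed finite set, and have norm at most $CD'$. They span a subgroup of finite index, so $h_i$ of them are independent, and Hadamard's inequality bounds their determinant. Hence $|A_i:\Lambda_i|\le CD'^{h_i}$, where $C$ absorbs $|\mathrm{tor}(A_i)|$. Therefore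
$$|U/N_U|=\prod_i|\gamma_i(U):(N_U\cap\gamma_i(U))\gamma_{i+1}(U)|\le\prod_i|A_i:\Lambda_i|\le CD'^h ,$$
and $[K:N]\le b|U/N_U|\le CD^h$. $\square$

## 5. A scale of bounded doubling: proof of Proposition 1

From now on $G$ is finitely generated with uniformly $\alpha$-almost flat quotients, $d=1/\alpha\ge1$ (a real number), and (2) holds. Residual finiteness is not used before Section 10.

**Definition.** A finite symmetric set $A\ni1$ in a group is a *$\kappa$-approximate group* if $A^2\subseteq XA$ for some symmetric $X\subseteq A^3$ with $|X|\le\kappa$.

For instance, $A=\{-n,\dots,n\}\subseteq\mathbb Z$ is a $3$-approximate group, with $X=\{-n,0,n\}$.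

**Theorem (Breuillard–Green–Tao, Publ. IHÉS 116 (2012), Thm 1.6).** If $A$ is a $\kappa$-approximate group, there are a subgroup $G_0$ and a finite normal subgroup $H$ of $G_0$ such that $A$ is covered by $O_\kappa(1)$ left translates of $G_0$, $G_0/H$ is nilpotent of step $O_\kappa(1)$, and $H\subseteq A^4$.

The plan is to apply this inside $G/N$. The subgroup $H$ depends on $N$, but the bounds do not, and this is how one fixed $L$ arises. One would like to conclude that $L$ is finite. The theorem does not say so: it only places the image of $L$ in a ball whose radius is a small fraction of the diameter, and such a ball may be large as a set. But that is enough to compare diameters.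

**Proof of Proposition 1.**

**Step 1: choose the constants.** Put $\kappa=5^{4d}$, and let $k,c\ge1$ be the bounds for the number of translates and the step given by the theorem for $2\kappa$-approximate groups. Define $E$ and $L=\gamma_{c+1}(E)$ as in Section 1. Let $N\trianglelefteq_fG$, $D=\operatorname{diam}(G/N)$, and let $\bar S$ be the image of $S$ in $G/N$.

**Step 2: find a scale at which balls grow slowly.** Suppose $|\bar S^{5^{i+1}}|>\kappa|\bar S^{5^i}|$ for all integers $i$ with $\sqrt D\le5^i\le D/80$. There are at least $\log_5(D/80)-\log_5\sqrt D-1=\frac12\log_5D-\log_5400$ such $i$, and they are consecutive. If $D$ is so large that this number is positive, we get $|G/N|\ge\kappa^{\frac12\log_5D-\log_5400}=D^{2d}400^{-4d}$. This contradicts (2) as soon as $D>400^4\varepsilon^{-1}$. So there is $D_0$ such that for $D\ge D_0$ there is $n=5^i\in[\sqrt D,D/80]$, $i$ a nonnegative integer, with $|\bar S^{5n}|\le\kappa|\bar S^n|$. Enlarging $D_0$, we also have $2n\ge k$.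

**Step 3: make an approximate group.** Let $A=\bar S^{2n}$. Choose $X\subseteq\bar S^{4n}$ maximal such that the sets $x\bar S^n$ $(x\in X)$ are disjoint. They lie in $\bar S^{5n}$, so $|X|\le\kappa$. By maximality, for each $g\in\bar S^{4n}$ the set $g\bar S^n$ meets some $x\bar S^n$, so $g\in x\bar S^{2n}$. Thus $A^2=\bar S^{4n}\subseteq XA$. Replacing $X$ by $X\cup X^{-1}\subseteq A^2\subseteq A^3$, we see that $A$ is a $2\kappa$-approximate group.

**Step 4: place the image of $L$ in a small ball.** Take $G_0$ and $H$ from the theorem. For $0\le i\le2n$ (with $\bar S^0=\{1\}$) the numbers of left cosets of $G_0$ in $\bar S^iG_0$ are non-decreasing, start at $1$ and are at most $k\le2n$. These are $2n+1$ numbers, so they cannot increase strictly, and $\bar S^iG_0=\bar S^{i+1}G_0$ for some $i<2n$. Multiplying by $\bar S$ repeatedly gives $\bar S^iG_0=G/N$. So $G_0$ has index at most $k$ in $G/N$. The preimage of $G_0$ in $G$ then contains $E$, so $EN/N\le G_0$ and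
$$LN/N\le\gamma_{c+1}(G_0)\le H\subseteq A^4=\bar S^{8n}.$$

**Step 5: compare diameters.** Let $D_1=\operatorname{diam}(G/NL)$. Then $G/N=\bar S^{D_1}(LN/N)\subseteq\bar S^{D_1+8n}$, so $D\le D_1+8n\le D_1+D/2$, that is, $D\le2D_1$. By (2), $|G/N|\le CD_1^d$. For $D<D_0$ this also holds with a suitable $C$, since $|G/N|\le\varepsilon^{-d}D_0^d$ and $D_1\ge1$.

**Step 6: compare diameter and exponent in quotients of $G/L$.** $G/L$ has a nilpotent normal subgroup $U$ of finite index, and $U=\langle g_1\rangle\cdots\langle g_l\rangle$. In a finite quotient of $G/L$ of exponent $e$, every element is one of boundedly many coset representatives of bounded length times $g_1^{a_1}\cdots g_l^{a_l}$ with $0\le a_i<e$. So its diameter is at most $Ce$. With Step 5 this gives (1). $\square$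

**Consequences.** First, (1) *passes to quotients*: if $\Gamma$ is a quotient of $G$ and $L_\Gamma$ is the image of $L$, then $|\Gamma/N|\le C\exp(\Gamma/NL_\Gamma)^d$ for all $N\trianglelefteq_f\Gamma$, with the same constants, because the groups involved are the same as for the preimage of $N$ in $G$.

Second, *if $G_1\trianglelefteq_fG$, then*
$$|G_1/N|\le C\exp(G_1/N)^d\quad\text{for all }N\trianglelefteq_fG_1,\qquad C=C(G_1).\tag{3}$$
Let $N_0=\bigcap_{g\in G}N^g$. This is a finite intersection since $G_1$ normalizes $N$. The group $G_1/N_0$ embeds in a product of groups $G_1/N^g\cong G_1/N$, so $\exp(G_1/N_0)=\exp(G_1/N)$. For $g\in G$ we have $g^{[G:G_1]}\in G_1$, so $\exp(G/N_0L)\le[G:G_1]\exp(G_1/N_0)$. Apply (1) to $N_0$ and use $|G_1/N|\le|G/N_0|$.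

Third, *every virtually nilpotent quotient $\bar G$ of $G$ satisfies*
$$h(\bar G)\le d.\tag{4}$$
Let $U\trianglelefteq\bar G$ be torsion-free nilpotent of class at most $c'$ ($c'\ge1$) and finite index $b$, and let $N$ be the preimage in $G$ of $U^{\lambda_{c'}n}$, which is characteristic in $U$. The group $U/U^{\lambda_{c'}n}$ is finitely generated nilpotent of finite exponent, hence finite, and $\exp(G/N)\le b\lambda_{c'}n$. So Corollary 4 and (1) give $n^{h(\bar G)}\le|G/N|\le C(b\lambda_{c'}n)^d$ for all $n$, hence $h(\bar G)\le d$.

## 6. Non-abelian chief factors are bounded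

**Proposition 6.** There is $G_1\trianglelefteq_fG$ all of whose finite quotients are solvable.

**Proof.**

**Step 1: attach to each non-abelian chief factor a finite quotient with a unique minimal normal subgroup.** Let $N_1\trianglelefteq_fG$ and let $N_2/N_1\cong\mathsf S^r$ be a chief factor of $G$, with $\mathsf S$ non-abelian simple. Let $N=C_G(N_2/N_1)\ge N_1$ and
$$\Gamma=G/N\le\operatorname{Aut}(\mathsf S^r)=\operatorname{Aut}(\mathsf S)\wr\operatorname{Sym}(r),\qquad\Sigma=N_2N/N.$$
As $N_2/N_1$ has trivial center, $N_2\cap N=N_1$, so $\Sigma\cong\mathsf S^r$, and $\Sigma$ is minimal normal in $\Gamma$. If $gN$ centralizes $\Sigma$, then $[g,N_2]\subseteq N\cap N_2=N_1$, so $g\in N$: thus $C_\Gamma(\Sigma)=1$. A nontrivial normal subgroup of $\Gamma$ that does not contain $\Sigma$ meets $\Sigma$ trivially and so centralizes $\Sigma$, which is impossible. So every nontrivial normal subgroup of $\Gamma$ contains $\Sigma$, and $\operatorname{Fit}(\Gamma)=1$. Let $E/L$ be the nilpotent normal subgroup of $G/L$ from Section 1, of index $b$.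

**Step 2: the case $L\le N$.** Then $\Gamma$ is a quotient of $G/L$, so it has a nilpotent normal subgroup of index at most $b$. That subgroup is trivial, so $|\Gamma|\le b$.

**Step 3: the case $L\not\le N$.** Then $LN/N\ge\Sigma$, so $G/NL$ is a quotient of $\Gamma/\Sigma\le\operatorname{Out}(\mathsf S)\wr\operatorname{Sym}(r)$. The finite nilpotent group $ENL/NL$ has an element of order equal to its exponent, and $\exp(G/NL)\le b\exp(ENL/NL)$. So $\Gamma/\Sigma$ has an element of order at least $\exp(G/NL)/b$. On the other hand, if an element of $\operatorname{Out}(\mathsf S)\wr\operatorname{Sym}(r)$ induces a permutation of order $m$, its $m$-th power lies in $\operatorname{Out}(\mathsf S)^r$ and has order at most $|\operatorname{Out}(\mathsf S)|$. The number $m$ is the least common multiple of the distinct cycle lengths. If there are $j$ of these, then $j(j+1)/2\le r$, so $j\le\sqrt{2r}$ and $m\le r^{\sqrt{2r}}$. By (1),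
$$|\mathsf S|^r\le|G/N|\le C\bigl(b\,|\operatorname{Out}(\mathsf S)|\,r^{\sqrt{2r}}\bigr)^d.$$
By the classification of finite simple groups $|\operatorname{Out}(\mathsf S)|=O(\log|\mathsf S|)$: it is at most $4$ for alternating and sporadic groups, and for a group of Lie type of rank $l$ over $\mathbb F_q$ it is $O((l+1)\log q)$, while $\log|\mathsf S|\ge c_0\,l\log q$ with $c_0>0$ absolute. So
$$r\log|\mathsf S|\le C+d\log\log|\mathsf S|+d\sqrt{2r}\log r .$$
Since $d\log\log|\mathsf S|\le\frac12\log|\mathsf S|+C\le\frac12r\log|\mathsf S|+C$, we get $\frac12r\log|\mathsf S|\le C+d\sqrt{2r}\log r$. As $|\mathsf S|\ge60$, this bounds $r$, and then it bounds $|\mathsf S|$.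

**Step 4: intersect.** So $|\Gamma|=|G/N|$ is bounded, and as $G$ is finitely generated only finitely many $N$ occur. Let $G_1$ be their intersection (or $G$ if there are none). Let $N_0\trianglelefteq_fG$. A non-abelian $G$-chief factor between $N_0$ and $G_1N_0$ is centralized by $G_1$ by construction and by $N_0$, hence by itself, a contradiction. So all these chief factors are abelian and $G_1N_0/N_0$ is solvable. Finally, any $N\trianglelefteq_fG_1$ contains some $N_0\trianglelefteq_fG$ with $N_0\le G_1$ (the intersection of its conjugates), so $G_1/N$ is solvable. $\square$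

## 7. Exponents of solvable linear groups, and a term of the derived series

Now we show that a fixed term of the derived series of $G_1$ has nilpotent image in every finite quotient. Two facts are cited.

* (Pálfy, Wolf 1982) A finite solvable group acting faithfully and completely reducibly on a finite vector space $V$ has order at most $|V|^3$. Hence a primitive solvable permutation group of degree $s$, being of the form $V\rtimes B_0$ with $|V|=s$ and $B_0$ faithful irreducible on $V$, has order at most $s^4$.
* (Zassenhaus) Solvable linear groups of degree $m$ over a field have derived length at most $\zeta(m)$. We take $\zeta$ non-decreasing.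

**Lemma 7.** (a) A transitive solvable $B\le\operatorname{Sym}(s)$ has $\exp(B)\le s^4$. (b) If a finite solvable group $Y$ acts faithfully on a finite abelian group $B$, then $\exp(Y)\le|B|^4$.

**Proof.** (a) The primitive case is cited and $s=1$ is trivial. Otherwise there are $s_1$ blocks of size $s_2$ with $s_1,s_2<s=s_1s_2$. Let $B_1$ be the action on the blocks and $B_2$ the action of a block stabilizer on its block. Both are transitive and solvable. The kernel of $B\to B_1$ embeds in a product of subgroups of conjugates of $B_2$. So $\exp(B)\le\exp(B_1)\exp(B_2)\le s_1^4s_2^4=s^4$ by induction.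

(b) Let $B=\prod_rB_r$ be the primary decomposition and let $Y_r$ be the group induced by $Y$ on $B_r$. Then $Y$ embeds in $\prod_rY_r$, so $\exp(Y)\le\prod_r\exp(Y_r)$, and we may assume that $B$ is an $r$-group. An $r$-element of $Y$ has orbits on $B$ of $r$-power length, and its order is the largest of these lengths, hence at most $|B|$. An $r'$-element is conjugate into a Hall $r'$-subgroup $Y_0$ of the solvable group $Y$. By coprime action $Y_0$ acts faithfully on $B/\Phi(B)$, and by Maschke completely reducibly, so $|Y_0|\le|B|^3$. As $\exp(Y)$ is the product of its $r$-part, at most $|B|$, and its $r'$-part, at most $|Y_0|$, we are done. $\square$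

The next lemma splits the dimension of an irreducible solvable linear group as $k=fms$. The exponent can be exponentially large only in $f$, while the derived length depends only on $ms$.

**Lemma 8.** Let $X\le GL(V)$, $V=\mathbb F_p^k$, be solvable and irreducible. There are positive integers $f,m,s$ with $k=fms$, $\exp(X)\le p^fk^{12}$ and $\operatorname{dl}(X)\le g_0(ms)$, where $g_0(w)=w^2+1+\zeta(w)$.

**Proof.**

**Step 1: find $f,m,s$.** Let $A$ be a maximal abelian normal subgroup of $X$, and $V=V_1\oplus\dots\oplus V_s$ the decomposition into $A$-homogeneous components, permuted transitively by $X$ (Clifford). The image of $\mathbb F_p[A]$ in $\operatorname{End}(V_i)$ is a field $\cong\mathbb F_{p^f}$ and $V_i\cong\mathbb F_{p^f}^m$, with $f,m$ independent of $i$ by transitivity. So $k=fms$. As $A$ embeds in the product of the multiplicative groups of these fields, $\exp(A)\mid p^f-1$.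

**Step 2: the top layers and the derived length.** Let $X_0$ be the kernel of the permutation action on the components, and $C=C_X(A)$. Then $C\le X_0$, because $C$ preserves the isomorphism type of $A$-submodules. By Lemma 7(a), $\exp(X/X_0)\le s^4$. The group $X_0$ acts by conjugation on each field $\mathbb F_p[A]|_{V_i}$ by field automorphisms, and the common kernel of these actions is $C$. So $X_0/C$ is abelian of exponent dividing $f$. The group $C$ acts on $V_i$ as a subgroup of $GL_m(p^f)$, so $\operatorname{dl}(C)\le\zeta(m)$. Therefore $\operatorname{dl}(X)\le\log_2(s!)+1+\zeta(m)\le g_0(ms)$.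

It remains to prove $\exp(C/A)\le m^{12}$. Then $\exp(X)\le p^f\cdot m^{12}\cdot f\cdot s^4\le p^fk^{12}$.

**Step 3: the Fitting subgroup of $C$ has class at most $2$.** If $B\le C$ is an abelian normal subgroup of $X$, then $AB$ is abelian and normal in $X$, so $B\le A$. Applied to $Z(C)$ this gives $Z(C)=A$. Let $F=\operatorname{Fit}(C)\ge A$; as $C$ is solvable, $C_C(F)\le F$. If $F$ had class $c\ge3$, then $\gamma_{c-1}(F)$ would be abelian since $2c-2\ge c+1$, hence contained in $A\le Z(C)$, forcing $\gamma_c(F)=1$, a contradiction. So $F$ has class at most $2$. Then $\gamma_2(F)$ and $Z(F)$ are abelian and normal in $X$, so $\gamma_2(F)\le A$ and $Z(F)=A$.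

**Step 4: $\exp(F/A)\le m^2$.** Let $F_i=F|_{V_i}\le GL_m(p^f)$. Commutators in $F_i$ are scalars in $\mathbb F_{p^f}$. We claim that representatives of distinct cosets of $Z(F_i)$ in $F_i$ are linearly independent over $\mathbb F_{p^f}$. Take a shortest relation $\sum_j\lambda_jx_j=0$ with all $\lambda_j\ne0$. Conjugation by $y\in F_i$ multiplies $x_j$ by the scalar $[x_j,y]$. By minimality these scalars agree for all $j$ in the relation, for each $y$. Then all $x_jx_1^{-1}$ commute with every $y$, so the $x_j$ lie in one coset of $Z(F_i)$. Hence the relation has only one term, $\lambda_1x_1=0$, which is impossible. So $|F_i/Z(F_i)|\le m^2$. Let $n_0=\exp(F_i/Z(F_i))\le m^2$; it is independent of $i$, because $X$ permutes the $V_i$ transitively and normalizes $F$. For $x\in F$, $x^{n_0}$ is central in every $F_i$, so $x^{n_0}\in Z(F)=A$.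

**Step 5: $\exp(C/F)\le m^{10}$.** Let $C_0$ be the kernel of $C$ acting on all the abelian groups $F_i/Z(F_i)$, of order at most $m^2$. The groups induced by $C$ for different $i$ are isomorphic by conjugacy, so Lemma 7(b) gives $\exp(C/C_0)\le m^8$. For $x\in C_0$ and $y\in F$ we have $[y,x]|_{V_i}\in Z(F_i)$ for all $i$, so $[y,x]\in Z(F)=A\le Z(C)$. Since $[y,x]$ is central in $C$,
$$[y,x^{n_0}]=[y,x]^{n_0}=[y^{n_0},x]=1,$$
as $y^{n_0}\in A\le Z(C)$. Hence $x^{n_0}\in C_C(F)\le F$ and $\exp(C_0/F)\le m^2$. Altogether $\exp(C/A)\le m^8\cdot m^2\cdot m^2=m^{12}$. $\square$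

**Proposition 9.** With $G_1$ as in Proposition 6 there is $n$ such that $Q^{(n)}\le\operatorname{Fit}(Q)$ for every finite quotient $Q$ of $G_1$. Hence the image of $T_0:=G_1^{(n)}$ in every finite quotient of $G$ is nilpotent.

**Proof.**

**Step 1: bound the derived length of irreducible pieces.** Let $V\rtimes X$ be a finite quotient of $G_1$ with $V=\mathbb F_p^k$ and $X$ faithful irreducible on $V$; $X$ is solvable. By (3), $p^k\le C(p\exp X)^d$. Let $w=\lceil4d\rceil$. If $\operatorname{dl}(X)>g_0(w)$, then $ms>w$ in Lemma 8, so $f=k/(ms)<k/4d$ and
$$p^k\le C\bigl(p\cdot p^fk^{12}\bigr)^d\le C\,p^{d+k/4}k^{12d}.$$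
Thus $p^{3k/4-d}\le Ck^{12d}$. As $p\ge2$, this bounds $k$ independently of $p$, say $k\le k_1$, and then $\operatorname{dl}(X)\le\zeta(k_1)$. So always $\operatorname{dl}(X)\le n:=\max(g_0(w),\zeta(k_1))$.

**Step 2: assemble.** Let $Q$ be a finite quotient of $G_1$; it is solvable. By Gaschütz, $\operatorname{Fit}(Q)/\Phi(Q)=\operatorname{Fit}(Q/\Phi(Q))$ is a direct sum of irreducible $Q$-modules $V_i$, complemented in $Q/\Phi(Q)$ by some $R$, and self-centralizing in $Q/\Phi(Q)$. Factoring out the other summands and then $C_R(V_i)$, which is normalized by $R$ and centralized by $V_i$, shows that $V_i\rtimes R/C_R(V_i)$ is a quotient of $Q$. The group $Q$ acts on $V_i$ through $R/C_R(V_i)$, so by Step 1 $Q^{(n)}$ centralizes every $V_i$. Hence the image of $Q^{(n)}$ in $Q/\Phi(Q)$ lies in $\operatorname{Fit}(Q)/\Phi(Q)$, that is, $Q^{(n)}\le\operatorname{Fit}(Q)$.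

For the last statement, let $N\trianglelefteq_fG$. Then $Q=G_1N/N$ is a finite quotient of $G_1$, and $T_0N/N=Q^{(n)}\le\operatorname{Fit}(Q)$. $\square$

## 8. Generic freeness over polycyclic group rings

**Lemma 10** (P. Hall's generic freeness). Let $R$ be a PID, $U$ a polycyclic group and $M$ a finitely generated $R[U]$-module. There is $0\ne\pi\in R$ with $M[1/\pi]$ free over $R[1/\pi]$.

A small example: $R=\mathbb Z$, $U=\langle t\rangle$ infinite cyclic, $M=\mathbb Z[1/2]$ with $t$ acting as $2$. This is generated by $1$, it is not free over $\mathbb Z$, but with $\pi=2$ it is free of rank $1$ over $\mathbb Z[1/2]$.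

**Proof.** Induct on the length of a subnormal series of $U$ with cyclic factors. If $U=1$, then $M$ is a finitely generated $R$-module, and inverting a nonzero element that kills its torsion makes it free. Let $U'\trianglelefteq U$ (here not the derived subgroup) with $U/U'$ cyclic, generated by the image of $t$. If $U/U'$ is finite, $M$ is finitely generated over $R[U']$ and induction applies. Otherwise let $M'$ be a finitely generated $R[U']$-submodule generating $M$ over $R[U]$, and put
$$M_n^+=\sum_{0\le i\le n}t^iM',\quad M_{-1}^+=0,\quad M^+=\bigcup_nM_n^+.$$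
These are $R[U']$-submodules, since $ut^i=t^i(t^{-i}ut^i)$. The map $x\mapsto t^nx$ induces an isomorphism of $R$-modules $M'/K_n\cong M_n^+/M_{n-1}^+$ with $K_n=\{x\in M':t^nx\in M_{n-1}^+\}$. Each $K_n$ is an $R[U']$-submodule. The $K_n$ ascend, since $t^nx\in M_{n-1}^+$ implies $t^{n+1}x\in M_n^+$. As $R[U']$ is noetherian, the chain stabilizes, so only finitely many modules $M'/K_n$ occur. Further $M=\bigcup_jt^{-j}M^+$, and multiplication by $t^{j+1}$ gives $t^{-j-1}M^+/t^{-j}M^+\cong M^+/tM^+$ as $R$-modules. Since $M^+=M'+tM^+$, the module $M^+/tM^+$ is an $R[U']$-quotient of $M'$.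

By induction, one $\pi$ makes all these finitely many factors free after localization. So $M[1/\pi]$ is the union of the ascending chain of localizations of
$$0=M_{-1}^+\subseteq M_0^+\subseteq M_1^+\subseteq\cdots\subseteq M^+\subseteq t^{-1}M^+\subseteq t^{-2}M^+\subseteq\cdots$$
with free successive factors. Each step splits, and $M^+$ is the union of the $M_n^+$, so the union of the bases obtained is a basis of $M[1/\pi]$. $\square$

## 9. Abelian-by-(virtually nilpotent) quotients are virtually nilpotent

**Proposition 11.** Let $\Gamma$ be a quotient of $G$ with an abelian normal subgroup $A$ such that $\Gamma/A$ is virtually nilpotent. Then $\Gamma$ is virtually nilpotent.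

**Proof.** Suppose not.

**Step 1: reduce to a minimal counterexample with $A\le L_\Gamma$.** If $R$ is the union of a chain of normal subgroups of $\Gamma$ with quotients not virtually nilpotent, then $\Gamma/R$ is not virtually nilpotent either. Otherwise $\Gamma/R$ would be finitely presented, $R$ would be the normal closure of a finite set, and $R$ would equal a member of the chain. So Zorn's lemma gives a quotient of $\Gamma$ that is not virtually nilpotent but all of whose proper quotients are. Replace $\Gamma$ by it; the image of $A$ is nontrivial, since $\Gamma/A$ is virtually nilpotent. By fact 4 of Section 3, $\Gamma$ now has no nontrivial finite normal subgroup.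

If $A\cap L_\Gamma=1$, then $\Gamma$ embeds in $\Gamma/A\times\Gamma/L_\Gamma$ and is virtually nilpotent, a contradiction. So we may replace $A$ by $A\cap L_\Gamma\ne1$, and later by any nontrivial $\Gamma$-normal subgroup of it; $\Gamma/A$ stays virtually nilpotent as a proper quotient. Since $A\le L_\Gamma$, (1) gives
$$|\Gamma/N|\le C\exp(\Gamma/NA)^d\quad\text{for all }N\trianglelefteq_f\Gamma.\tag{5}$$

Write $A$ additively. We note the following, valid for every choice of $A$ made below.

* $A$ is a finitely generated $\mathbb Z[\Gamma/A]$-module, because $\Gamma$ is finitely generated and $\Gamma/A$ finitely presented. Hence it is finitely generated over $\mathbb Z[\Gamma_1/A]$ whenever $A\le\Gamma_1\trianglelefteq_f\Gamma$. If $\Gamma_1/A$ is polycyclic, this ring is noetherian.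
* For each nonzero $\Gamma$-submodule $J$ of $A$, $\Gamma/J$ is virtually nilpotent, so $A/J$ is a finitely generated abelian group.
* No finite-index subgroup $\Gamma_2\ge A$ with $\Gamma_2/A$ nilpotent centralizes $A$, since otherwise $\Gamma_2$ would be nilpotent.

If $A$ has $r$-torsion for a prime $r$, replace $A$ by $\{a\in A:ra=0\}$, which is infinite because $\Gamma$ has no nontrivial finite normal subgroup. So there are two cases: $A$ is an infinite elementary abelian $r$-group, or $A$ is torsion-free.

### 9.1. $A$ an infinite elementary abelian $r$-group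

**Step 2: a polynomial bound.** Let $A\le\Gamma_1\trianglelefteq_f\Gamma$ with $\Gamma_1/A$ torsion-free nilpotent of class at most $c$ ($c\ge1$; this $c$ is unrelated to Section 1), and $b=[\Gamma:\Gamma_1]$. We show
$$|A/[A,\Gamma_1^m]|\le C_1m^d\qquad(m\ge1).\tag{6}$$
Let $J=[A,\Gamma_1^m]\trianglelefteq\Gamma$. The group $\Gamma/\Gamma_1^mA$ is finitely generated virtually nilpotent of finite exponent, so finite. Hence $J\ne0$, since otherwise $\Gamma_1^mA$ centralizes $A$. So $A/J$ is finitely generated of exponent dividing $r$, hence finite.

We want $N\trianglelefteq_f\Gamma$ with $N\cap A=J$ and $\exp(\Gamma/NA)=O(m)$. Let $X=\Gamma_1^mA/J$. As $A$ is abelian, $A/J$ is central in $X$, and $X/(A/J)=\Gamma_1^mA/A$ is torsion-free nilpotent of class at most $c$. So $X$ is nilpotent of class at most $c+1$. Let $\lambda=\lambda_{c+1}$ and $N/J=X^{\lambda r}$; then $N\trianglelefteq\Gamma$. By Lemma 3 elements of $N/J$ have the form $x^r$ with $x\in X$. If $x^r\in A/J$, then $x\in A/J$ and $x^r=1$. So $N\cap A=J$. For $g\in\Gamma$ we have $g^{bm}\in\Gamma_1^m$ and $g^{bm\lambda r}\in N$. So $\exp(\Gamma/NA)$ divides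 $bm\lambda r$, $\Gamma/NA$ is finite, and $N$ has finite index since $|NA/N|=|A/J|$. Now (5) gives $|A/J|\le|\Gamma/N|\le C(bm\lambda r)^d$, which is (6).

**Step 3: a module with all proper quotients finite.** By the noetherian property there is a $\Gamma_1$-submodule of $A$ maximal subject to having infinite quotient; let $A_1$ be that quotient. It is infinite, all its proper quotients are finite, and it has no nonzero finite submodule (factoring that out would give an infinite proper quotient). Let $U_1=\Gamma_1/C_{\Gamma_1}(A_1)$. It is a quotient of $\Gamma_1/A$, so finitely generated nilpotent, and infinite because $A_1$ is an infinite finitely generated $\mathbb F_r[U_1]$-module. Let $z\in Z(U_1)$ have infinite order, and let $R=\mathbb F_r[z^{\pm1}]$, a Laurent polynomial ring and so a PID. As $z$ is central, $R$ acts on $A_1$ by module endomorphisms.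

*Each $0\ne f\in R$ is injective on $A_1$, and $A_1/fA_1$ is finite.* If $\ker f\ne0$, then $fA_1\cong A_1/\ker f$ is finite, so $fA_1=0$. Then $f$ is not a unit, and up to a unit it is a polynomial with $f(0)\ne0$. Since $z$ is invertible in the finite ring $\mathbb F_r[z]/(f)$, $f$ divides $z^M-1$ for some $M\ge1$. So $z^M=1$ on $A_1$, contradicting faithfulness of $U_1$. Thus $f$ is injective, $fA_1\ne0$, and $A_1/fA_1$ is finite.

**Step 4: count irreducible polynomials.** Apply Lemma 10 to $A_1$ as a module over $R[U_1]$ (the scalars in $R$ act through $z$): for some $\pi\ne0$, $A_1[1/\pi]$ is free over $R[1/\pi]$, of rank $\rho\ge1$ as $A_1$ is $R$-torsion-free. For irreducible $f\nmid\pi$, $\pi$ is invertible modulo $f$, so $A_1/fA_1\cong(R/f)^\rho$. As this is finite, $\rho$ is finite. For such $f$ of degree $j$, $U_1$ acts on $A_1/fA_1\cong\mathbb F_{r^j}^\rho$ linearly over $R/f\cong\mathbb F_{r^j}$. An element of $GL_\rho(r^j)$ is a product of commuting unipotent and semisimple elements. The unipotent one has order dividing $r^\rho$, because $r^\rho\ge\rho$. The semisimple one has eigenvalues in the fields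 $\mathbb F_{r^{ji}}$, $i\le\rho$, so its order divides $r^{j\rho!}-1$. So the exponent of this action divides
$$m_j:=r^\rho(r^{j\rho!}-1),$$
and $[A_1,U_1^{m_j}]\subseteq fA_1$ for all these $f$ of degree $j$. The Chinese remainder theorem gives
$$|A/[A,\Gamma_1^{m_j}]|\ge|A_1/[A_1,U_1^{m_j}]|\ge r^{j\rho\nu_j},$$
where $\nu_j$ is the number of monic irreducible $f\ne z$ of degree $j$ with $f\nmid\pi$. The number of monic irreducible polynomials of degree $j$ over $\mathbb F_r$ is at least $\frac1j(r^j-2r^{j/2})\ge r^j/(2j)$ for large $j$, so $\nu_j\ge r^j/(2j)-O(1)$. Hence the left side is at least $r^{\rho r^j/2-O(j)}$, while (6) bounds it by $C_1r^{d(\rho+j\rho!)}$. For large $j$ this is a contradiction.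

### 9.2. $A$ torsion-free

**Step 5: $A$ spans an irreducible finite-dimensional $\mathbb Q\Gamma$-module.** For every prime $r$, $rA\ne0$, so $A/rA$ is finite. Let $A\le\Gamma_1\trianglelefteq_f\Gamma$ with $\Gamma_1/A$ nilpotent. By Lemma 10 over $\mathbb Z$, $A[1/\pi]$ is free over $\mathbb Z[1/\pi]$ for some integer $\pi\ne0$. Its rank $k\ge1$ is finite since $A/rA\cong\mathbb F_r^k$ for primes $r\nmid\pi$. So $W=A\otimes\mathbb Q\supseteq A$ has dimension $k$. Replace $A$ by its intersection with an irreducible $\mathbb Q\Gamma$-submodule of $W$; the intersection is nonzero and spans that submodule. Applying the argument again to the new $A$, we get new $\pi,k,W$, and $W$ is irreducible.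

**Step 6: a finite-index subgroup acts diagonalizably.** By Mal'cev's theorem on solvable linear groups (passing to a normal core) there is $\Gamma_2\trianglelefteq_f\Gamma$ with $A\le\Gamma_2\le\Gamma_1$ acting triangularizably on $W\otimes\overline{\mathbb Q}$. By Clifford's theorem, and since the characteristic is $0$, this action is completely reducible, hence diagonalizable. In particular $\Gamma_2$ acts on $W$ through an abelian group. Let $u_1,\dots,u_t$ generate $\Gamma_2$, and let $F$ be the number field generated by all their eigenvalues. It is generated by all roots of rational polynomials, so it is Galois over $\mathbb Q$. Let $b=[\Gamma:\Gamma_2]$. The fixed space $W^{\Gamma_2}$ is a $\Gamma$-submodule and is not $W$, since $\Gamma_2$ does not centralize $A$; so it is $0$. Hence all irreducible constituents of $W|_{\Gamma_2}$ are nontrivial.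

We want finite quotients as in the Fibonacci example of Section 2: modulo $N$, $A$ should be large, while a small power of $\Gamma$ lies in $NA$. In a non-split extension a subgroup such as $\Gamma_2^M$ could meet $A$ in more than we want. So we first split the extension in a slightly larger group.

**Step 7: $H^2(\Gamma/A,W)=0$.** Let $U$ be finitely generated nilpotent and $V$ a nontrivial irreducible finite-dimensional $\mathbb QU$-module. We show $H^i(U,V)=0$ for all $i$ by induction on the length of a central series of $U$ with cyclic factors; $U\ne1$ since $V$ is nontrivial. Let $\langle c\rangle\ne1$ be its last term. By Schur's lemma $c-1$ is invertible or zero on $V$. If it is invertible, then $H^q(\langle c\rangle,V)=0$ for all $q$: for infinite $\langle c\rangle$ the only possible groups are the kernel and cokernel of $c-1$, and for finite $\langle c\rangle$ the higher cohomology vanishes on a $\mathbb Q$-vector space and $H^0=\ker(c-1)=0$. If $c=1$ on $V$, then each $H^q(\langle c\rangle,V)$ is $0$ or isomorphic to $V$ as a $U/\langle c\rangle$-module, as $c$ is central. So $H^p(U/\langle c\rangle,H^q(\langle c\rangle,V))=0$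 by induction. In both cases the Lyndon–Hochschild–Serre spectral sequence gives $H^i(U,V)=0$. Now $W|_{\Gamma_2}$ is a finite direct sum of nontrivial irreducible modules, so $H^2(\Gamma_2/A,W)=0$. Restriction $H^2(\Gamma/A,W)\to H^2(\Gamma_2/A,W)$ is injective, because corestriction after restriction is multiplication by the finite index, which is invertible on a $\mathbb Q$-vector space.

**Step 8: a split overgroup of finite index.** Push out $1\to A\to\Gamma\to\Gamma/A\to1$ along $A\to W$. This gives $\Gamma^W=W\Gamma\ge\Gamma$ with $\Gamma\cap W=A$ and $\Gamma^W/W\cong\Gamma/A$. By Step 7, $\Gamma^W=W\rtimes\hat P$ with $\hat P\cong\Gamma/A$ finitely generated, say by elements $w_is_i$ with $w_i\in W$, $s_i\in\Gamma$. Choose $q\ge1$ with all $qw_i\in A$, and put $A^*=\frac1qA$ and $\Gamma^*=A^*\Gamma$. Then $\hat P\le\Gamma^*$, $\Gamma^*\cap W=A^*(\Gamma\cap W)=A^*$, hence $\Gamma^*=A^*\rtimes\hat P$. Also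
$$v:=[\Gamma^*:\Gamma]=|A^*/A|=|A/qA|<\infty,$$
since $A/qA$ is finitely generated of finite exponent. Let $\hat P_2\trianglelefteq\hat P$ correspond to $\Gamma_2/A$. It acts on $A^*$ through the same abelian group as $\Gamma_2$.

**Step 9: primes at which the eigenvalues lie in $\mathbb F_r$.** Let $g_i\in\mathbb Q[x]$ be the minimal polynomial of $u_i$ on $W$. It is separable with nonzero roots in $F$. Exclude the finitely many primes $r$ that divide $\pi$ or a denominator of a coefficient of some $g_i$, or for which some $g_i$ mod $r$ has zero discriminant or zero constant term. If a remaining $r$ splits completely in $F$, then $F$ embeds in $\mathbb Q_r$, and the roots of the monic polynomials $g_i$ lie in $\mathbb Z_r$. So each $g_i$ mod $r$ is a product of distinct factors $x-\bar a$ with $0\ne\bar a\in\mathbb F_r$, and it divides $x^{r-1}-1$. Since $g_i$ mod $r$ annihilates $u_i$ on $A^*/rA^*$, we get $u_i^{r-1}=1$ there. As $\Gamma_2$ acts through an abelian group, $\Gamma_2^{r-1}$ acts trivially on $A^*/rA^*$.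

**Step 10: many primes with a small common multiple of the $r-1$.** A single prime gives no contradiction: modulo $r$ the module has order $r^k$ and the exponent is about $r$. Nor does the product $n$ of all suitable primes up to $x$: then $\log n\le(1+o(1))x$, while the natural common multiple of the numbers $r-1$ is $\operatorname{lcm}(1,\dots,\lfloor x\rfloor)$, with logarithm $(1+o(1))x$; the comparison of $n^k$ with its $d$-th power is harmless if $k\le d$. The way out is to restrict to $r\equiv1\pmod Q$: this divides the number of primes by about $\varphi(Q)$, but the logarithm of the common multiple by $Q$.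

Fix $Q\in\mathbb N$. Let $\mathcal R_x$ be the set of non-excluded primes $r\in(\sqrt x,x]$ that split completely in $F(\zeta_Q)$ and do not divide $Q$; these satisfy $r\equiv1\pmod Q$. Put
$$n=\prod_{r\in\mathcal R_x}r,\qquad M=Q\cdot\operatorname{lcm}(1,2,\dots,\lfloor x/Q\rfloor).$$
For $r\in\mathcal R_x$ we have $r-1=Qj$ with $1\le j\le\lfloor x/Q\rfloor$, so $r-1\mid M$. So $\Gamma_2^M$, hence $\hat P_2^M$, acts trivially on each $A^*/rA^*$ and therefore on $A^*/nA^*$. The field $F(\zeta_Q)$ is Galois of degree at most $[F:\mathbb Q]\varphi(Q)$, so Chebotarev's theorem gives $|\mathcal R_x|\ge\frac{(1-o(1))x}{[F:\mathbb Q]\varphi(Q)\log x}$ (the primes up to $\sqrt x$ are negligible), and each $r\in\mathcal R_x$ has $\log r\ge\frac12\log x$. By the prime number theorem $\log\operatorname{lcm}(1,\dots,\lfloor y\rfloor)=(1+o(1))y$. Hence, as $x\to\infty$ with $Q$ fixed,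
$$\log n\ge\frac{(1-o(1))x}{2[F:\mathbb Q]\varphi(Q)},\qquad\log M\le\log Q+(1+o(1))\frac xQ.\tag{7}$$

**Step 11: the contradiction.** Let $N^*=nA^*\hat P_2^M$. Modulo $nA^*$ the subgroup $\hat P_2^M$ commutes with $A^*$, and it is normal in $\hat P$. So $N^*\trianglelefteq\Gamma^*$ and $\Gamma^*/N^*\cong A^*/nA^*\rtimes\hat P/\hat P_2^M$. This is finite, as $\hat P/\hat P_2^M$ is finitely generated virtually nilpotent of finite exponent. Let $N=N^*\cap\Gamma\trianglelefteq_f\Gamma$. Since $A^*\cong A$ and $r\nmid\pi$ for $r\mid n$, $|A^*/nA^*|=n^k\ge n$, so
$$|\Gamma/N|\ge|\Gamma^*/N^*|/v\ge n/v.$$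
Let $g\in\Gamma$. Then $g^b\in\Gamma_2\le A^*\hat P_2$, so $g^{bM}=a'p'$ with $a'\in A^*$, $p'\in\hat P_2^M$, and $g^{bMv!}=a''p'^{v!}$ with $a''\in A^*$. Among the $v+1$ cosets $\Gamma p'^i$, $0\le i\le v$, two coincide, so $p'^j\in\Gamma$ for some $1\le j\le v$. Hence $p'^{v!}\in\Gamma\cap\hat P_2^M\le N$ and $a''\in A^*\cap\Gamma=A$. Thus $g^{bMv!}\in AN$, so $\exp(\Gamma/NA)$ divides $bMv!$, and (5) gives $n\le C_2M^d$ with $C_2$ independent of $Q$ and $x$. As $M\to\infty$, $\limsup_{x\to\infty}\log n/\log M\le d$. But by (7)
$$\liminf_{x\to\infty}\frac{\log n}{\log M}\ge\frac Q{\varphi(Q)}\cdot\frac1{2[F:\mathbb Q]}.$$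
Here $F$ does not depend on $Q$, and $Q/\varphi(Q)=\prod_{p\mid Q}(1-1/p)^{-1}$ is unbounded as $Q$ runs over the products of initial primes. Choosing $Q$ with $Q/\varphi(Q)>2d[F:\mathbb Q]$ gives a contradiction. $\square$

**Corollary 12.** If $M\trianglelefteq G$ and $G/M$ is virtually nilpotent, then $G/M'$ is virtually nilpotent. In particular $G/G_1^{(i)}$ is virtually nilpotent for all $i$.

**Proof.** Apply Proposition 11 to $\Gamma=G/M'$ and $A=M/M'$. For the second statement start from the finite group $G/G_1$ and induct on $i$. $\square$

## 10. The subgroup $T$ and the reduction to one prime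

Now let $G$ be residually finite as well. With $T_0=G_1^{(n)}$ as in Proposition 9, $G/T_0$ is virtually nilpotent by Corollary 12. Among all $T\trianglelefteq G$ with $T\le T_0$ and $G/T$ virtually nilpotent, choose one with $h(G/T)$ maximal; these numbers are bounded by $d$, by (4). If $T_1\le T$, $T_1\trianglelefteq G$ and $G/T_1$ is virtually nilpotent, then $h(T/T_1)=h(G/T_1)-h(G/T)\le0$. So
$$T_1\le T,\ T_1\trianglelefteq G,\ G/T_1\text{ virtually nilpotent}\ \Longrightarrow\ T/T_1\text{ is finite}.\tag{8}$$

**Claim 13.** $T$ is finite.

The claim suffices for "only if" in Theorem 2: then $G$ is virtually nilpotent by fact 4, and $h(G)\le d=1/\alpha$ by (4). The rest of these notes proves the claim. Suppose that $T$ is infinite. By Corollary 12 and (8), $T/T'$ is finite.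

**Step 1: all finite images of $T$ are nilpotent, with few primes.** Let $\mathcal M=\{M\trianglelefteq G:M\le T,\ |T/M|<\infty\}$. As $G$ is residually finite, $\bigcap\mathcal M=1$. For $M\in\mathcal M$, $G/M$ is finite-by-(virtually nilpotent), so it is finitely generated virtually nilpotent and residually finite. As $T/M$ is finite, there is $N\trianglelefteq_fG$ with $N\cap T=M$. So $T/M\cong TN/N\le T_0N/N$ is nilpotent by Proposition 9. A prime dividing the order of the finite nilpotent group $T/M$ divides the order of its abelianization, so it divides $|T/T'|$.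

**Step 2: isolate a prime.** For a prime $p$ put $K_p=\bigcap\{M\in\mathcal M:T/M\text{ a }p\text{-group}\}$. For $M\in\mathcal M$ let $M_p/M$ be the Hall $p'$-subgroup of $T/M$. Then $M_p\in\mathcal M$, $T/M_p$ is a $p$-group, and $M$ is the intersection of the $M_p$ over $p\mid|T/T'|$. (If $|T/T'|=1$, then $\mathcal M=\{T\}$ by Step 1 and $T=\bigcap\mathcal M=1$, which is excluded.) Hence $\bigcap_{p\mid|T/T'|}K_p\le\bigcap\mathcal M=1$, $T$ embeds in the finite product of the $T/K_p$, and $T/K_p$ is infinite for some $p$. Fix this $p$, and replace $G,T,L$ by $G/K_p$, $T/K_p$, $LK_p/K_p$. The following persist: (1) and with it (3), Proposition 11 and Corollary 12 (quotients of the new $G$ are quotients of the old), (8), virtual nilpotency of $G/T$ and $G/L$, finiteness of $T/T'$, and infiniteness of $T$. In addition $\bigcap\mathcal M_p=1$, where $\mathcal M_p=\{M\trianglelefteq G:M\le T,\ T/M\text{ a finite }p\text{-group}\}$.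

**Step 3: a criterion for residual $p$-finiteness.** *A finitely generated nilpotent group $B$ of class at most $c$ $(c\ge1)$ whose torsion subgroup $\tau$ is a $p$-group is residually finite-$p$.* Let $e$ be the $p'$-part of $\lambda_c$, and let $N_j\trianglelefteq B$ be such that $N_j/B^{\lambda_cp^j}$ is the Hall $p'$-subgroup of the finite nilpotent group $B/B^{\lambda_cp^j}$. Then $B/N_j$ is a finite $p$-group. Let $x\in\bigcap_jN_j$. The Hall $p'$-subgroup has exponent dividing $e$, so $x^e\in B^{\lambda_cp^j}$ and, by Lemma 3, $x^e=y_j^{p^j}$ with $y_j\in B$, for all $j$. Take a central series of $B/\tau$ with infinite cyclic factors. If the image of $x^e$ were nontrivial, it would lie in a term $U_i$ but not in $U_{i+1}$. The image of $y_j$ lies in $U_i$, because the quotient by $U_i$ is torsion-free, so the image of $x^e$ in $U_i/U_{i+1}\cong\mathbb Z$ would be divisible by all $p^j$, a contradiction. So $x^e\in\tau$, hence $y_j\in\tau$, and for large $j$ we get $x^e=1$. Then $x\in\tau$ has order prime to $p$, so $x=1$.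

**Step 4: a residually-$p$ subgroup of finite index.** Choose $T\le G_2\trianglelefteq_fG$ with $G_2/T$ torsion-free nilpotent and $G_2$ acting trivially on the finite abelian group $T/T'T^p$ (on which $T$ acts trivially). Let $M\in\mathcal M_p$. Then $G_2$ acts trivially on the Frattini quotient of the finite $p$-group $T/M$, so by Burnside it acts on $T/M$ as a $p$-group. Hence $T/M$ lies in a finite term of the upper central series of $G_2/M$, and $G_2/M$ is finitely generated nilpotent with torsion subgroup $T/M$, a $p$-group. By Step 3 it is residually finite-$p$. As $\bigcap\mathcal M_p=1$, $G_2$ is residually finite-$p$ and embeds in its pro-$p$ completion $P$.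

## 11. The pro-$p$ completion is $p$-adic analytic, with a perfect Lie algebra

**Definition.** The *dimension subgroups* of $P$ are $D_i=\prod_{lp^e\ge i}\gamma_l(P)^{p^e}$ $(i\ge1)$.

For $P=\mathbb Z_p$ only $l=1$ contributes, and $D_i=p^e\mathbb Z_p$ with $e$ least such that $p^e\ge i$. So $D_i\ne D_{i+1}$ only when $i$ is a power of $p$. In general $[D_i,D_j]\le D_{i+j}$ and $D_i^p\le D_{ip}$. As $P$ is finitely generated, each $D_i$ is open: for $i\ge2$ and $m=\lceil i/2\rceil<i$ we have $D_i\ge D_m^p[D_m,D_m]=\Phi(D_m)$, which is open because, inductively, $D_m$ is an open subgroup and so a finitely generated pro-$p$ group.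

**Step 5: $P$ is $p$-adic analytic.** By (3) for $G_2$, finite $p$-quotients of $G_2$ of exponent dividing $p^j$ have order at most $Cp^{jd}$. The finite continuous quotients of $P$ are the finite $p$-quotients of $G_2$, so $|P:\overline{P^{p^j}}|\le Cp^{jd}$. Since $P^{p^j}\le D_{p^j}$ and $D_{p^j}$ is closed,
$$|P:D_{p^j}|\le Cp^{jd}<p^{p^j-1}\quad\text{for large }j.$$
If all $D_i/D_{i+1}$ with $1\le i<p^j$ were nontrivial, the index would be at least $p^{p^j-1}$. So $D_i=D_{i+1}$ for some $i$. By Lazard's theorem — a finitely generated pro-$p$ group with $D_i=D_{i+1}$ for some $i$ has finite rank (Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*, 2nd ed., Thm 11.4) — $P$ has finite rank, that is, it is $p$-adic analytic.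

**Step 6: the Lie algebra of $\bar T$ is perfect.** $G$ acts on $G_2$ by conjugation, hence continuously on $P$ and on the closure $\bar T$ of $T$ in $P$. Let $\mathfrak t$ be the $\mathbb Q_p$-Lie algebra of $\bar T$. As $\bar T\supseteq T$ is infinite, $\mathfrak t\ne0$.

Recall that a *uniform* pro-$p$ group is a finitely generated, torsion-free, powerful one, for instance $\mathbb Z_p^n$. By Cor. 4.3 of the book just cited, $\bar T$ has a characteristic open uniform subgroup $\bar T_0$. Then $M=T\cap\bar T_0$ is normal in $G$, of finite index in $T$, and dense in $\bar T_0$. The group $G/M$ is finite-by-(virtually nilpotent), hence virtually nilpotent, so $G/M'$ is virtually nilpotent by Corollary 12. By (8) $T/M'$ is finite, so $M/M'$ is finite.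

For the uniform group $\bar T_0$, $\log$ identifies $\bar T_0$ with a $\mathbb Z_p$-lattice spanning $\mathfrak t$, and $\log(xy)$ is the sum of the convergent Baker–Campbell–Hausdorff series $\log x+\log y+\frac12[\log x,\log y]+\cdots$. All terms after the first two lie in the closed subspace $[\mathfrak t,\mathfrak t]$. So
$$x\mapsto\log x\bmod[\mathfrak t,\mathfrak t]$$
is a continuous homomorphism $\bar T_0\to\mathfrak t/[\mathfrak t,\mathfrak t]$ whose image spans. On $M$ it factors through the finite group $M/M'$, and its target is torsion-free, so it is trivial on $M$, hence on $\bar T_0$ by density. Thus $\mathfrak t=[\mathfrak t,\mathfrak t]$. A nonzero perfect Lie algebra is not solvable, so $\mathfrak s=\mathfrak t/\operatorname{rad}(\mathfrak t)$ is a nonzero semisimple Lie algebra.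

**Step 7: an infinite profinite image of $G$ in which $\bar T$ has finite index.** $G$ acts on $\bar T$ by continuous automorphisms, hence on $\mathfrak t$ and on $\mathfrak s$. Let $\rho:G\to\operatorname{Aut}(\mathfrak s)$ be the resulting homomorphism. As $T\trianglelefteq G_2$ and $G_2$ is dense in $P$, $\bar T\trianglelefteq P$, and $\rho|_{G_2}$ extends to the adjoint action of $P$ on $\mathfrak s$, again denoted $\rho$. This is a continuous, hence analytic, homomorphism of $p$-adic Lie groups $P\to\operatorname{Aut}(\mathfrak s)$. The Lie algebra of $\operatorname{Aut}(\mathfrak s)$ is $\operatorname{Der}(\mathfrak s)=\operatorname{ad}\mathfrak s$, since $\mathfrak s$ is semisimple, and the differential of $\rho|_{\bar T}$ is the surjection $\mathfrak t\to\operatorname{ad}\mathfrak s$. So $\rho(\bar T)$ is open in $\operatorname{Aut}(\mathfrak s)$. It is infinite as $\mathfrak s\ne0$, and has finite index in the compact group $\rho(P)$.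

Let $\mathcal G=\overline{\rho(G)}$. Since $\rho(G_2)$ is dense in the closed group $\rho(P)$ and $[G:G_2]<\infty$, $\mathcal G$ is a finite union of cosets of $\rho(P)$. So $\mathcal G$ is a compact $p$-adic Lie group, hence an infinite profinite group, with $\kappa_1:=[\mathcal G:\rho(\bar T)]<\infty$.

**Step 8: the contradiction with (1).** For $\mathcal N$ open normal in $\mathcal G$ put $N=\rho^{-1}(\mathcal N)\trianglelefteq_fG$. By density of $\rho(G)$, $G/N\cong\mathcal G/\mathcal N$, so $|G/N|$ is unbounded as $\mathcal N$ shrinks. Since $\rho(T)$ is dense in $\rho(\bar T)$ and $\mathcal N$ is open, $[G:NT]=[\mathcal G:\mathcal N\rho(\bar T)]\le\kappa_1$.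

Moreover $G/(T\cap L)$ embeds in $G/T\times G/L$ and so is virtually nilpotent. By (8), $\kappa_2:=|T/(T\cap L)|<\infty$. Hence
$$[G:NL]\le[G:N(T\cap L)]=[G:NT]\,[NT:N(T\cap L)]\le\kappa_1\kappa_2,$$
and (1) gives
$$|G/N|\le C\exp(G/NL)^d\le C(\kappa_1\kappa_2)^d,$$
which is bounded. This contradiction shows that $T$ is finite, which is Claim 13 and proves "only if" in Theorem 2. Proposition 5 is the "if" part, so Theorem 2 is proved. By the deduction in Section 2, the conjecture is true. $\blacksquare$
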